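# Simple knots in lens spaces, triangle groups, and a Brieskorn sphere with no $K_{p,k}$

## Surgery on the exceptional fibers of $\Sigma(2,3,5)$

Let $a_1,a_2,a_3\ge 2$ be pairwise relatively prime. The Brieskorn homology sphere
$$\Sigma(a_1,a_2,a_3)=\{(x,y,z)\in\mathbb C^3: x^{a_1}+y^{a_2}+z^{a_3}=0\}\cap S^5$$
is an integral homology sphere. It carries its usual orientation as the link of the surface singularity, that is, as the boundary of the Milnor fiber. With this orientation $\Sigma(2,3,5)$ is the Poincaré homology sphere obtained by $(-1)$-surgery on the left-handed trefoil.

We use the standard Seifert picture. $\Sigma(a_1,a_2,a_3)$ is Seifert fibered over $S^2$ with three exceptional fibers $f_1,f_2,f_3$ of multiplicities $a_1,a_2,a_3$. Remove fibered solid torus neighborhoods $V_l$ of the $f_l$. What remains is (pair of pants)$\times S^1$. Let $h$ be a regular fiber, and choose a section with boundary curves $q_1,q_2,q_3$. The meridian of $V_l$ is $a_lq_l+d_lh$ for an integer $d_l$ prime to $a_l$, and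
$$\pi_1=\langle q_1,q_2,q_3,h\mid h\text{ central},\ q_1q_2q_3=1,\ q_l^{a_l}h^{d_l}=1\rangle .$$
Abelianizing and taking the determinant of the relations, we see that the order of the first homology is
$$|d_1a_2a_3+d_2a_1a_3+d_3a_1a_2|=1. \tag{1}$$
In particular $d_ia_ja_k\equiv\pm1\pmod{a_i}$ whenever $\{i,j,k\}=\{1,2,3\}$.

Take $(a_1,a_2,a_3)=(2,3,5)$. Reversing the orientation if necessary, we may assume that the sum in (1) is $+1$. This fixes each $d_l$ modulo $a_l$. Changing the section changes $d_l$ to $d_l-a_ln_l$ with $\sum n_l=0$, so any two solutions are related by a change of section. Hence we may use $(d_1,d_2,d_3)=(-1,1,1)$, since $-15+10+6=1$.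

Now do surgery on $f_1$ along $\sigma=q_1+nh$. This slope meets the old meridian $2q_1-h$ in $|2n+1|$ points. The surgery is integral (the slope meets the meridian once) exactly for $n=0$ and $n=-1$. Since $\sigma$ meets $h$ once, the fibration extends over the new solid torus without a new exceptional fiber. The result is fibered over $S^2$ with two exceptional fibers. Cutting the base into two disks with one cone point each cuts the manifold into two solid tori, so it has a genus-one splitting. By the determinant formula with $(a_1,d_1)$ replaced by $(1,n)$, its first homology has order $|15n+5+3|=|15n+8|$, which is $8$ for $n=0$ and $7$ for $n=-1$. So $f_1$ has two integral surgeries that give lens spaces. For $f_2$ the same computation gives $|3n-1|=1$, so $n=0$, and the order is $|-5+2|=3$.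

In general the slope $q_i+nh$ meets the meridian of $f_i$ in $|a_in-d_i|$ points. So an integral slope meeting $h$ once exists on $f_i$ exactly when $d_i\equiv\pm1\pmod{a_i}$. By (1) this says
$$a_ja_k\equiv\pm1\pmod{a_i}. \tag{2}$$

Try this on $\Sigma(8,9,13)$. We have $9\cdot13\equiv-3\pmod 8$, $8\cdot13\equiv-4\pmod 9$ and $8\cdot9\equiv-6\pmod{13}$. Condition (2) fails at all three fibers. There are of course many other knots in $\Sigma(8,9,13)$. Is there some knot in it with an integral lens space surgery of a well-understood kind? Does every Brieskorn homology sphere contain one? The next section makes "well-understood kind" precise.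

## Simple knots and the condition $(\mathbf G)$

For coprime $p>0$ and $q$, the oriented lens space $L(p,q)$ is the result of $p/q$-surgery on the unknot $U\subset S^3$. So $L(p,q)=V\cup W$, where $W$ is the exterior of $U$ and $V$ is the glued-in solid torus. Let $c\subset V$ be its core. The class $[c]$ generates $H_1(L(p,q))\cong\mathbb Z/p\mathbb Z$.

**Definition (simple knot).** Choose meridian disks $D_V\subset V$ and $D_W\subset W$ whose boundaries meet transversely in exactly $p$ points. Take a properly embedded arc in $D_V$ and one in $D_W$ with the same two endpoints among these $p$ points. Their union is a simple knot. It is a standard fact that each class in $H_1(L(p,q))$ contains exactly one simple knot up to isotopy. The one in the class $k[c]$ is called $K(p,q,k)$.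

**Example.** Let $p\ge2$, $\alpha=\partial D_V$, $\beta=\partial D_W$. All $p$ crossings of $\alpha$ and $\beta$ have the same sign, because the algebraic intersection number is $\pm p$. Let $P,Q$ be consecutive along $\beta$, so that some segment $\beta_1\subset\beta$ from $Q$ to $P$ contains no other point of $\alpha$. Push the two arcs of the simple knot with endpoints $P,Q$ into the torus, onto a segment $\alpha_1\subset\alpha$ and onto $\beta_1$. These meet only at $P$ and $Q$. Since the signs agree, $\beta_1$ leaves $Q$ on one side of $\alpha$ and arrives at $P$ from the other side. Pushing $\alpha_1$ off $\alpha$, we get a curve on $\partial V$ that meets the meridian $\alpha$ once. So this knot is the core of $V$, and $c=K(p,q,1)$.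

**Definition ($K_{p,k}$).** Let $0<k<p$ with $\gcd(p,k)=1$. Then $K_{p,k}$ denotes a knot $K$ in an oriented integral homology $3$-sphere $Y$ such that

1. there is an orientation-preserving homeomorphism $\varphi:Y_p(K)\to L(p,k^2)$, where $Y_p(K)$ is the result of integral surgery with coefficient $+p$;
2. $\varphi$ maps the dual knot (the core of the glued-in solid torus) to a knot isotopic in $L(p,k^2)$ to $K(p,k^2,k)$.

We say that $Y$ contains $K_{p,k}$ if it contains such a knot for some such pair $(p,k)$.

**Example.** The unknot in $S^3$ is a $K_{p,1}$ for every $p\ge2$: $p$-surgery gives $L(p,1)$ by definition, and the dual knot is the core $c$, which is $K(p,1,1)$ by the previous example.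

Motoo Tange, "Homology spheres yielding lens spaces", arXiv:1805.03455 (2018), contains the following conjecture.

**Conjecture.** Any Brieskorn homology sphere contains $K_{p,k}$.

The following are known to contain $K_{p,k}$ in their usual orientation: $\Sigma(2,3,6n\pm1)$ and $\Sigma(2,2s+1,2(2s+1)n\pm1)$ for positive integers $s,n$, and $\Sigma(m,ms+m-1,m(ms+m-1)n\pm1)$ for positive integers $s,n,m$ for which this is a Brieskorn homology sphere as above. In each of these families $a_2a_3\equiv\pm1\pmod{a_1}$. This is automatic for $a_1=2$. In the last family $a_2\equiv-1$ and $a_3\equiv\pm1$ modulo $m$. So congruence (2) holds at $f_1$ throughout.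

Fix $\Sigma=\Sigma(a_1,a_2,a_3)$ and consider
$$(\mathbf G)\qquad a_ja_k\not\equiv0,\pm1,\pm2\pmod{a_i}\quad\text{for } i=1,2,3,\ \{i,j,k\}=\{1,2,3\}.$$
Every unit modulo $2,3,4,5$ or $6$ is $\equiv\pm1$ or $\pm2$. So $(\mathbf G)$ forces all $a_i\ge7$.

**Definition (doubly primitive).** A simple closed curve $\ell$ on a genus-2 Heegaard surface is doubly primitive if in each of the two handlebodies it represents, up to conjugacy, a primitive element (a member of a basis) of the free fundamental group.

**Example.** Take the connected sum of two copies of the genus-one splitting of $S^3$. A $(1,1)$-curve on the first torus summand generates $\pi_1$ of both solid tori of that summand, hence it is primitive in both genus-2 handlebodies.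

**Theorem A.** If $(\mathbf G)$ holds, no genus-2 Heegaard surface of $\Sigma$ carries a doubly primitive curve. Consequently $\pm\Sigma$ contains no $K_{p,k}$.

**Corollary B.**

1. $\Sigma(8,9,13)$, with either orientation, contains no $K_{p,k}$. So the conjecture is false.
2. The same holds for $\Sigma(8,9,72n+13)$, $n\ge0$, and for $\Sigma(7,11,20)$.
3. The proportion of pairwise coprime triples $2\le a_1<a_2<a_3\le X$ for which $\Sigma(a_1,a_2,a_3)$ contains no $K_{p,k}$ tends to $1$ as $X\to\infty$.

**Proof of Corollary B from Theorem A.** For $(8,9,13)$ the residues are $-3,-4,-6$, as computed above, so $(\mathbf G)$ holds. For $(8,9,72n+13)$ the first two residues are again $-3$ and $-4$, and for $n\ge1$ the third is $72$, with $3\le72\le(72n+13)-3$. For $(7,11,20)$ we have $220\equiv3\pmod 7$, $140\equiv-3\pmod{11}$, $77\equiv-3\pmod{20}$.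

For part 3, suppose $(\mathbf G)$ fails. The residue $0$ is excluded by coprimality, so some $a_i$ divides $a_ja_k-r$ with $r\in\{\pm1,\pm2\}$. Since $a_ja_k\ge6$, this number is positive, and it has $O_\varepsilon(X^\varepsilon)$ divisors. There are $O(X^2)$ pairs $(a_j,a_k)$, so $O_\varepsilon(X^{2+\varepsilon})$ triples fail $(\mathbf G)$. On the other hand, triples of distinct primes already give at least $\binom{\pi(X)}3\gg X^3/\log^3X$ pairwise coprime triples. Take $\varepsilon<1$. $\square$

Nothing is claimed about $\Sigma(7,11,15)$, for which it is not known whether it contains $K_{p,k}$: there $77\equiv2\pmod{15}$, so $(\mathbf G)$ fails.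

## From a simple dual knot to a curve on a genus-2 surface

The knots in $\Sigma$ are too many to test one by one. Conditions 1 and 2 in the definition of $K_{p,k}$ let us trade a knot for a curve on a genus-2 Heegaard surface.

**Lemma 1.** Let $L=V\cup W$ be a genus-one splitting and let $K'=\theta_V\cup\theta_W$, where $\theta_V\subset V$ and $\theta_W\subset W$ are boundary-parallel arcs. Let $Y$ be obtained by surgery on $K'$ along a slope meeting the meridian of $K'$ once, and let $K\subset Y$ be the core of the new solid torus. Then $Y$ has a genus-2 Heegaard surface $F$ such that $K$ is isotopic to a doubly primitive curve $\ell\subset F$.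

**Proof.** Put $X_2=W\setminus\mathrm{int}\,N(\theta_W)$ and $X_1=V\cup N(\theta_W)$. Let $\delta$ be the cocore disk of the $1$-handle $N(\theta_W)$, and let $\ell=\partial\delta\subset F=\partial X_1=\partial X_2$.

**Step 1. The curve is primitive in $X_2$.** This step only uses that $\theta_W$ is boundary-parallel. Let $B'\subset W$ be a disk with $\partial B'=\theta_W\cup\theta'$, $\theta'\subset\partial W$. Then $N(B')$ is a ball whose frontier in $W$ is a disk. So $X_2$ is the boundary-connected sum of the solid torus $\mathrm{cl}(W\setminus N(B'))$ and the exterior of the unknotted arc $\theta_W$ in the ball $N(B')$. The latter is a solid torus whose fundamental group is generated by the meridian $\ell$ of $\theta_W$. So $X_2$ is a genus-2 handlebody and $\ell$ is primitive in it.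

**Step 2. What the surgery does to $X_1$.** We show that it replaces one solid torus summand of $X_1$ by another. Let $B\subset V$ be a disk with $\partial B=\theta_V\cup\theta''$, $\theta''\subset\partial V$. We may attach $N(\theta_W)$ inside $N(B)\cap\partial V$. Put $M=N(B)\cup N(\theta_W)$, a ball with a $1$-handle, i.e. a solid torus with meridian disk $\delta$. Then $X_1$ is the boundary-connected sum of $M$ and the solid torus $\mathrm{cl}(V\setminus N(B))$. The knot $K'$ lies in $M$ and meets $\delta$ once, and cutting $M$ along $\delta$ turns $K'$ into an arc in a ball that is parallel to the boundary through $B$. So $K'$ is a core of $M$, and $M\setminus\mathrm{int}\,N(K')\cong T^2\times I$. Surgery replaces $M$ by $M'=(T^2\times I)\cup N$, where $N$ is the new solid torus. Thus $M'$ is a solid torus with core $K$.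

**Step 3. The curve is primitive on this side and isotopic to $K$.** The annulus $\delta\setminus\mathrm{int}\,N(K')$ gives an isotopy from $\ell$ to the meridian of $K'$ on $\partial N$. By hypothesis this curve meets the surgery slope, which is the meridian of $N$, once. So it is isotopic to the core $K$ of $N$. Hence $\ell$ is isotopic to $K$ and generates $\pi_1(M')$. Let $X_1'$ be the boundary-connected sum of $M'$ and $\mathrm{cl}(V\setminus N(B))$. It is a genus-2 handlebody in which $\ell$ is primitive, and $Y=X_1'\cup_FX_2$. $\square$

For a simple knot both arcs lie in meridian disks, hence are boundary-parallel. If $Y$ contains $K_{p,k}$, then $Y$ is recovered from $L(p,k^2)$ by surgery on $K(p,k^2,k)$ along the meridian of $K$. The meridian of the dual knot is the slope $p$ on $K$, which meets the meridian of $K$ once. So Lemma 1 applies: $Y$ has a genus-2 Heegaard surface with a doubly primitive curve. Orientations play no role. Therefore it suffices to prove the first sentence of Theorem A. **We assume $(\mathbf G)$ from now on.**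

## The genus-2 splittings of $\Sigma$

We use the theorem of Moriah–Schultens, Topology 37 (1998): every irreducible Heegaard splitting of $\Sigma$ is vertical or horizontal. For genus $2$ over $S^2$ with three exceptional fibers see also Boileau–Collins–Zieschang, Ann. Inst. Fourier 41 (1991). The two notions are recalled in Steps 5 and 6.

Let $\Delta=\pi_1(\Sigma)/\langle h\rangle$. From the presentation of $\pi_1(\Sigma)$ we see that $\Delta=\langle q_1,q_2,q_3\mid q_l^{a_l}=q_1q_2q_3=1\rangle$. This is a triangle group, the orbifold fundamental group of the base. Since $a_i\ge7$, the sum of the $1/a_i$ is less than $1$, so $\Delta$ is a hyperbolic triangle group and is infinite.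

**Step 4. Every genus-2 splitting is irreducible.** This step makes the theorem applicable. Suppose an essential curve on the surface bounds disks in both handlebodies, and let $S$ be the sphere formed by these disks. If the curve does not separate the surface, some closed curve on the surface meets $S$ once, so $H_1(\Sigma)$ is infinite, which is false. If it separates, each disk cuts its handlebody into two solid tori, and $\Sigma$ is a connected sum of two manifolds with genus-one splittings. Then $\pi_1(\Sigma)$ is a free product of two cyclic groups. Since it is perfect, both factors are trivial. But $\pi_1(\Sigma)$ maps onto the infinite group $\Delta$.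

**Step 5. Horizontal splittings have genus larger than $2$.** In a horizontal splitting one handlebody is $S\times I$, where $S$ is a fiber of a fibration over the circle of the exterior of some Seifert fiber, and $S$ is transverse to the Seifert fibers. Its genus is $1-\chi(S)$. The projection of $S$ to the base of that exterior is an orbifold covering, and over a cone point of order $m$ every point of $S$ has local degree $m$. So the degree is divisible by the multiplicity of every exceptional fiber in the exterior. If the removed fiber is $f_i$, the degree is at least $a_ja_k$, and
$$-\chi(S)\ge a_ja_k\Bigl(1-\frac1{a_j}-\frac1{a_k}\Bigr)=(a_j-1)(a_k-1)-1\ge 6\cdot7-1=41 .$$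
If it is a regular fiber, $-\chi(S)\ge a_1a_2a_3\bigl(2-\sum\frac1{a_i}\bigr)>1$. In both cases the genus is $>2$.

**Step 6. The shape of a vertical splitting of genus $2$.** A vertical splitting comes from a decomposition $S^2=D\cup E\cup T$ of the base. Here $D$ and $E$ are disjoint unions of disks, each with at most one cone point, and $T$ is a union of disjoint rectangles without cone points, each meeting $D$ in two opposite sides and $E$ in the other two. Write the circle over $T$ as $I_1\cup I_2$. One handlebody is the preimage of $D$ together with $T\times I_1$, the other is the preimage of $E$ together with $T\times I_2$. Let $n_D,n_E,n_T$ be the numbers of components. Since $D\cup T$ consists of disks with bands and $E$ is the complement, $n_D-n_T+n_E=\chi(S^2)=2$. The first handlebody consists of $n_D$ solid tori joined by $n_T$ one-handles, so its genus is $n_T+1$. For genus $2$ we get $n_T=1$ and $n_D+n_E=3$. The rectangle meets both $D$ and $E$, so $n_D,n_E\ge1$. There are three cone points and three disks with at most one each, so each disk contains exactly one. After exchanging the sides, $n_D=2$ and $n_E=1$.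

Thus one handlebody is $X_1=N(f_i\cup\tau\cup f_j)$, where $\tau$ is an arc projecting injectively to a simple arc $\bar\tau\subset S^2$ from the cone point $p_i$ to $p_j$, missing $p_k$. Fix this and write $a=a_i$, $b=a_j$, $c=a_k$. Let $V_i,V_j$ be fibered neighborhoods over disks $D_i,D_j$. Let $\tau_0,\bar\tau_0$ be the parts of $\tau,\bar\tau$ outside them, and let $A$ be the vertical annulus over $\bar\tau_0$. The base of $\Sigma\setminus\mathrm{int}(V_i\cup V_j)$, cut along $\bar\tau_0$, is a disk with the single cone point $p_k$. So cutting along $A$ gives a fibered solid torus $V_k'$ around $f_k$. The arc $\tau_0$ crosses $A$ from one boundary circle to the other, so $A_0=A\setminus N(\tau_0)$ is a disk. The complement of $X_1$ is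
$$X_2=V_k'\cup(A_0\times[-1,1]),$$
that is, $V_k'$ with one $1$-handle.

## What the two handlebodies see in the triangle group

A curve $\ell\subset F$ determines one conjugacy class $\mathcal C$ in $\Delta$. It can be computed through $X_1$ or through $X_2$. We need both computations in the same generators.

**Lemma 2.** There are generators of $\Delta$ with
$$\Delta=\langle x,y,z\mid x^a=y^b=z^c=xyz=1\rangle$$
and bases $(f_i,f_j)$ of $\pi_1(X_1)$ and $(s_1,f)$ of $\pi_1(X_2)$ whose images in $\Delta$, for base points joined by a short path, are
$$f_i\mapsto x^u,\quad f_j\mapsto y^v,\qquad s_1\mapsto x,\quad f\mapsto z^w,$$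
where $u\equiv\pm bc\ (a)$, $v\equiv\pm ac\ (b)$, $w\equiv\pm ab\ (c)$. Consequently
$$u\not\equiv0,\pm1,\pm2\ (a),\quad v\not\equiv0,\pm1,\pm2\ (b),\quad w\not\equiv0,\pm1\ (c),\tag{3}$$
$\gcd(u,a)=\gcd(v,b)=\gcd(w,c)=1$, and $a,b,c\ge7$.

**Proof.** **Step 7. The loops.** This step fixes $x,y,z$. Draw $\bar\tau_0$ vertically with $D_i$ on top and $D_j$ below, and take the base point $*$ immediately to the left of $\bar\tau_0$. Let $x$ (resp. $y$) be the clockwise loop at $*$ running close to $\bar\tau_0$, going once around $D_i$ (resp. $D_j$) and crossing $\bar\tau_0$ once. Going clockwise around the top disk from the left, $x$ climbs the left side, passes over $D_i$, descends on the right, and ends by crossing $\bar\tau_0$ from right to left. Going clockwise around the bottom disk, $y$ begins by crossing $\bar\tau_0$ from left to right. In $xy$ ($x$ first) these two crossings cancel. So $xy$ is homotopic to a loop around $D_i\cup\bar\tau_0\cup D_j$ that does not cross $\bar\tau_0$. It bounds on its other side a disk with the one cone point $p_k$. With $z=(xy)^{-1}$ we get the stated presentation, and $\langle z\rangle$ is the image of $\pi_1(V_k',*)$.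

**Step 8. The bases.** We read off the images. The loop $x$ is also homotopic to this one: the short path from $*$ to $\bar\tau_0$, along $\bar\tau_0$ to $\partial D_i$, once around $\partial D_i$, and back. The same holds for $y$ and $D_j$. Base $X_1$ on $\tau_0$ and $X_2$ over $*$. The group $\pi_1(X_1)$ is free on the cores $f_i,f_j$ joined to the base point along $\tau_0$, so they map to powers $x^u$, $y^v$. The group $\pi_1(X_2)$ is free on the core $f$ of $V_k'$ and a loop $s_1$ that projects to $x$ and crosses the $1$-handle once through $A_0$. Since $h$ is killed in $\Delta$ and the loop avoids the exceptional fibers, the image of $s_1$ depends only on its projection. So $s_1\mapsto x$. Finally $f\mapsto z^w$ for some $w$.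

**Step 9. The exponents.** A core of $V_l$ is $rq_l+sh$ on $\partial V_l$, where $a_ls-d_lr=\pm1$. Modulo $h$ it is $q_l^r$ with $d_lr\equiv\pm1\ (a_l)$. By (1), $d_l$ times the product of the other two multiplicities is $\equiv\pm1\ (a_l)$. So $r$ is congruent to $\pm$ that product. Since $q_l$ corresponds to a conjugate of $x^{\pm1}$, $y^{\pm1}$ or $z^{\pm1}$, the congruences for $u,v,w$ follow. Now (3) is $(\mathbf G)$. $\square$

**Example.** For $\Sigma(8,9,13)$ with $(a,b,c)=(8,9,13)$ we get $u\equiv\pm3\ (8)$, $v\equiv\pm4\ (9)$, $w\equiv\pm6\ (13)$. The primitive element $f_if_j$ of $\pi_1(X_1)$ maps to $x^{\pm3}y^{\pm4}$, and $s_1f\in\pi_1(X_2)$ maps to $xz^{\pm6}$.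

## Primitive words and their images

From now on suppose that $\ell\subset F$ is doubly primitive, with class $\mathcal C\subset\Delta$. We look for a contradiction. Recall Nielsen's theorem: the kernel of $\mathrm{Aut}(F_2)\to GL_2(\mathbb Z)$ is $\mathrm{Inn}(F_2)$.

**Lemma 3.** A cyclically reduced primitive element of $F(s,t)$ other than $s^{\pm1},t^{\pm1}$ is, up to cyclic permutation, $\prod_{l=1}^rs^{\epsilon}t^{\delta n_l}$ or $\prod_{l=1}^rs^{\epsilon n_l}t^{\delta}$ with $\epsilon,\delta\in\{\pm1\}$, $r\ge1$ and all $n_l\in\{n,n+1\}$ for some $n\ge1$.

For instance $s^2t$ is primitive, and the automorphism $s\mapsto st^2$ turns it into $st^2\,st^3$.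

**Proof.** **Step 10. The abelianization determines the conjugacy class.** Let $g,g'$ be primitive with the same abelianization. Extend them to bases $(g,k)$, $(g',k')$. In $\mathbb Z^2$ the second vectors differ by a sign and a multiple of the first, so after replacing $k$ by some $k^{\pm1}g^n$ the two bases have the same abelianization. The automorphism carrying one to the other acts trivially on $\mathbb Z^2$, so it is inner. Conjugate cyclically reduced words are cyclic permutations of each other. So for each coprime $(p,q)$ it suffices to exhibit one primitive word of the stated form. Inverting generators, assume $p,q\ge0$. If $p=0$ or $q=0$ the word is a letter.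

**Step 11. The words.** We show by induction on $p+q$: for $q\ge p\ge1$ there is one of the form $\prod st^{n_l}$, and for $p\ge q\ge1$ one of the form $\prod s^{n_l}t$, with exponents in some $\{n,n+1\}$, $n\ge1$. By symmetry let $q\ge p\ge1$. If $p=q=1$, take $st$. Otherwise $q>p$; apply the automorphism $s\mapsto st$, $t\mapsto t$ to a word for $(p,q-p)$. If $q-p\ge p$, then $\prod st^{n_l}\mapsto\prod st^{n_l+1}$. If $1\le q-p<p$, then $\prod s^{n_l}t\mapsto\prod(st)^{n_l}t$. In the latter every $s$ has exponent $1$ and every power of $t$ has exponent $1$ or $2$. $\square$

The next two lemmas use one device repeatedly: a primitive word whose image in $\Delta$ has a trivial syllable can be replaced by a shorter primitive word with the same image.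

**Lemma 4 (words from $X_1$).** $\mathcal C$ contains one of
$$x^{\pm u},\quad y^{\pm v},\quad\text{(1a)}\ \prod_{l=1}^rx^{\epsilon u}y^{\beta_l}\ (\beta_l\not\equiv0\ (b)),\quad\text{(1b)}\ \prod_{l=1}^rx^{\alpha_l}y^{\delta v}\ (\alpha_l\not\equiv0\ (a)),\quad r\ge1,\ \epsilon,\delta\in\{\pm1\}.$$

**Proof.** Among the primitive words in $F(f_i,f_j)$ with image in $\mathcal C$ take a shortest one. It is cyclically reduced. If it is a letter, we have $x^{\pm u}$ or $y^{\pm v}$. Otherwise, by Lemma 3, say it is $\prod f_i^\epsilon f_j^{\delta n_l}$; the other form is treated in the same way. Suppose $n_{l_0}\equiv0\ (b)$ for some $l_0$. Apply the automorphism $f_i^\epsilon\mapsto f_i^\epsilon f_j^{-\delta n_{l_0}}$, $f_j\mapsto f_j$. We get the primitive word $\prod f_i^\epsilon f_j^{\delta(n_l-n_{l_0})}$, with the same image because $y^{vn_{l_0}}=1$. It is shorter, since $|n_l-n_{l_0}|\le1\le n_l$ with strict inequality at $l_0$. This is a contradiction. So no $n_l$ is $\equiv0$, and since $\gcd(v,b)=1$, all $\beta_l=\delta vn_l\not\equiv0\ (b)$. $\square$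

The list of Lemma 4 is closed under inversion (up to conjugacy), so we may replace $\ell$ by its inverse whenever convenient.

In $X_2$ there are two natural bases. Let $w\bar w\equiv1\ (c)$ and put $s_2=(f^{\bar w}s_1)^{-1}$. Its image is $(z^{w\bar w}x)^{-1}=(zx)^{-1}=y$, because $xyz=1$ gives $yzx=1$. Both $(s_1,f)$ and $(s_2,f)$ are bases of $\pi_1(X_2)$, and $s_1=f^{-\bar w}s_2^{-1}$.

**Lemma 5 (words from $X_2$).** $\mathcal C\cup\mathcal C^{-1}$ contains one of the following, with $r\ge1$:

* (E) $x^{\pm1}$, $y^{\pm1}$, $z^{\pm w}$;
* (2a) $\prod_{l=1}^rxz^{\gamma_l}$ with all $\gamma_l\not\equiv0,1\ (c)$;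
* (2b$_x$) $\prod_{l=1}^rx^{\alpha_l}z^{\pm w}$ (one fixed sign), all $\alpha_l\not\equiv0\ (a)$;
* (2b$_y$) $\prod_{l=1}^ry^{\alpha_l}z^{\pm w}$ (one fixed sign), all $\alpha_l\not\equiv0\ (b)$.

**Proof.** Among all primitive words in either basis with image in $\mathcal C\cup\mathcal C^{-1}$ take a shortest one, where length is measured in its own basis. If it is a letter, we have (E). Otherwise apply Lemma 3, with $s\in\{s_1,s_2\}$.

**Step 12. The form $\prod s^{\epsilon n_l}f^\delta$ gives (2b).** If some $s^{n_{l_0}}$ had trivial image, the automorphism $f^\delta\mapsto s^{-\epsilon n_{l_0}}f^\delta$, $s\mapsto s$ would give a shorter primitive word with the same image, as in Lemma 4. So all $s^{n_l}$ have nontrivial image, and we have (2b$_x$) or (2b$_y$) according as $s=s_1$ or $s_2$.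

**Step 13. The form $\prod s_1^{\epsilon}f^{\delta n_l}$ gives (2a).** As before, all $f^{n_l}$ have nontrivial image. By inverting we may take $\epsilon=1$. The image is $\prod xz^{\gamma_l}$ with $\gamma_l=\delta wn_l\not\equiv0$. It remains to exclude the residue $1$, and for this we change the basis. Suppose $\gamma_{l_0}\equiv1$ and put $M=\delta n_{l_0}$, so $M\equiv\bar w\ (c)$. Since $s_1=f^{-\bar w}s_2^{-1}$, the word is conjugate to $\prod s_2^{-1}f^{\delta n_l-\bar w}$. The automorphism $s_2^{-1}\mapsto s_2^{-1}f^{\bar w-M}$, $f\mapsto f$ gives the primitive word $\prod s_2^{-1}f^{\delta n_l-M}$. The image is the same because $f^{M-\bar w}\mapsto1$. Its exponents $\delta(n_l-n_{l_0})$ lie in $\{0,\pm1\}$ and vanish at $l_0$, so its length is at most $2r-1<2r\le r+\sum n_l$. This is a contradiction.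

**Step 14. The form $\prod s_2^{\epsilon}f^{\delta n_l}$ gives (2a) too.** Again all $f^{n_l}$ have nontrivial image. By inverting we may take $\epsilon=-1$. The image $\prod y^{-1}z^{\gamma_l'}$, with $\gamma_l'=\delta wn_l\not\equiv0$, is conjugate to $\prod xz^{\gamma_l'+1}$, since $y^{-1}=zx$. Here $\gamma_l'+1\not\equiv1$. Suppose $\gamma'_{l_0}+1\equiv0$. Then $M=\delta n_{l_0}\equiv-\bar w\ (c)$. Since $s_2^{-1}=f^{\bar w}s_1$, the word is conjugate to $\prod s_1f^{\delta n_l+\bar w}$, and the automorphism $s_1\mapsto s_1f^{-M-\bar w}$, $f\mapsto f$ gives $\prod s_1f^{\delta n_l-M}$, with the same image and smaller length as in Step 13. This is a contradiction. $\square$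

## Why neither homology nor the free product decides

So $\mathcal C$ contains a word of Lemma 4, and up to inversion a word of Lemma 5. In the first, one generator always occurs with the same exponent $\pm u$ or $\pm v$. How can one show that the two cannot be conjugate?

The first thing to try is an abelian quotient, where conjugacy is equality. But in $\Delta^{\mathrm{ab}}$ we have $ax=by=c(x+y)=0$. Then $bcx=c(bx+by)=0$ and $ax=0$ with $\gcd(a,bc)=1$, so $x=0$, and likewise $y=0$. So $\Delta$ is perfect and there is no information.

The next thing to try is to write everything in $x$ and $y$ and to compare in the free product $\mathbb Z/a*\mathbb Z/b$, where cyclically reduced alternating words are conjugate only if they are cyclic permutations of each other. The relation $(xy)^c=1$ is what stops this. Take $(a,b,c)=(8,9,13)$ and the word $xz^6$ of type (2a). Since $z^6=(xy)^7=(y^{-1}x^{-1})^6$, it is conjugate in $\Delta$ both to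
$$x^2\,y(xy)^6\ (14\text{ syllables})\qquad\text{and to}\qquad y^{-2}\,x^{-1}(y^{-1}x^{-1})^4\ (10\text{ syllables}).$$
In the free product these are not conjugate. So inequality in the free product says nothing about $\Delta$. Choosing the shorter word does not cure this: for $c=7$ the word $xz^4$ gives
$$x^2\,y(xy)^2\qquad\text{and}\qquad y^{-2}\,x^{-1}(y^{-1}x^{-1})^2,\tag{4}$$
with $6$ syllables each.

What helps is an asymmetry. By (3), the words (1a), (1b) have one kind of syllable that is never $\pm1$, so they never follow the relator $(xy)^c$ for more than two letters. It turns out that a word of this kind, if conjugate to a word that follows the relator at most about halfway, must agree with it syllable by syllable. We prove this in the hyperbolic plane, where words become paths and following the relator becomes running along a face.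

## Lines in a tiling by $2c$-gons

Let $P_AP_BP_C$ be a hyperbolic triangle, in counterclockwise order, with angles $\pi/a,\pi/b,\pi/c$, and let $\rho_{AB},\rho_{BC},\rho_{AC}$ be the reflections in its sides. Put
$$x=\rho_{AC}\rho_{AB},\qquad y=\rho_{AB}\rho_{BC},\qquad z=\rho_{BC}\rho_{AC}.$$
These are counterclockwise rotations by $2\pi/a,2\pi/b,2\pi/c$ about $P_A,P_B,P_C$, and $xyz=1$. By the standard presentation of hyperbolic triangle groups they realize $\Delta$ as a discrete cocompact group. The stabilizers of $P_A,P_B,P_C$ are $\langle x\rangle,\langle y\rangle,\langle z\rangle$. Their orders $a,b,c$ are distinct, so the three points lie in distinct orbits.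

Let $e_0=P_AP_B$ and let $\mathcal T$ be the tiling with edges $ge_0$, $g\in\Delta$. An element preserving $e_0$ fixes both ends, hence is trivial. So distinct $g$ give distinct edges. The tiling is bipartite, with $A$-vertices of degree $a$ and $B$-vertices of degree $b$. Its faces are centered at the translates of $P_C$, and each consists of the $2c$ triangles around such a point. So the faces are convex $2c$-gons with angles $2\pi/a$, $2\pi/b$. Edges are geodesic, so two vertices are joined by at most one edge. Since $\rho_{AB}$ fixes $e_0$, we have $xe_0=\rho_{AC}e_0$ and $y^{-1}e_0=\rho_{BC}e_0$, and $xy=z^{-1}$ preserves the face at $P_C$. So this face has consecutive boundary edges $\dots,y^{-1}e_0,e_0,xe_0,xye_0,\dots$.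

**Definition (alternating word, line, turn).** An alternating word is a cyclic word $U=\prod_{l=1}^rx^{p_l}y^{q_l}$ with $r\ge1$, all $p_l\not\equiv0\ (a)$, all $q_l\not\equiv0\ (b)$. Its line $\gamma_U$ is the bi-infinite edge path with edges $e_0,\ x^{p_1}e_0,\ x^{p_1}y^{q_1}e_0,\dots$, continued in both directions. It turns by $p_l$ at $A$-vertices and by $q_l$ at $B$-vertices: the outgoing edge is the incoming edge rotated counterclockwise by $p_l$ (resp. $q_l$) sectors.

Indeed the edges $ge_0$ and $gx^pe_0$ share the vertex $gP_A$, and $gx^pg^{-1}$ rotates the first to the second; similarly for $y$. The line does not backtrack, turns are invariant under $\Delta$, and the element $U$ preserves $\gamma_U$ and shifts it forward by $2r$ edges.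

**Example.** The line of $(xy)^c$ (a trivial element) goes round and round the face at $P_C$, with all turns $+1$. The line of $x^3y^4$ for $(a,b,c)=(8,9,13)$ turns by $3$ at every $A$-vertex and by $4$ at every $B$-vertex. It never has two edges on a common face.

Two consecutive edges lie on a common face exactly when the turn is $\pm1$, because a face has exactly two edges at each of its vertices and these bound one sector. The face lies to the right for $+1$ and to the left for $-1$. Each edge has one face on its right and one on its left. So a run of turns $+1$ stays on one face, as does a run of turns $-1$. Hence a subpath of $E$ consecutive edges of the boundary of a single face is the same as $E-1$ consecutive turns all equal to $+1$ or all equal to $-1$.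

**Definition (reduced, good).** A line $\gamma_U$, or the word $U$, is

* reduced if every run of consecutive turns $+1$, and every run of consecutive turns $-1$, has length $\le c-1$; then subpaths along one face have $\le c$ edges;
* good if no $A$-turn is $\pm1$, or no $B$-turn is $\pm1$; then subpaths along one face have $\le2$ edges, so good implies reduced.

The words (1a) and (1b) are alternating and good, because $u\not\equiv0,\pm1\ (a)$ and $v\not\equiv0,\pm1\ (b)$. Both words in (4) are reduced with $c=7$ (their longest runs have length $5$), and neither is good.

## A Gauss–Bonnet count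

**Step 15. The formula.** We set up a bookkeeping that turns "following a face for a short time" into negative curvature. Give every corner of every face the angle $2\pi/3$. Let $D$ be a closed disk tiled by finitely many faces. Put
$$\kappa(F)=2\pi-\tfrac{2c\pi}3,\qquad\kappa(v)=2\pi-\tfrac{2\pi}3\deg v,\qquad\tau(v)=\pi-\tfrac{2\pi}3j(v),$$
for faces, interior vertices, and boundary vertices, where $j(v)\ge1$ is the number of corners of $D$ at $v$. Then
$$\sum_F\kappa(F)+\sum_{v\ \mathrm{int}}\kappa(v)+\sum_{v\in\partial D}\tau(v)=2\pi\chi(D).\tag{5}$$
To check this, note that $\kappa(F)=2\pi-2c\pi+(\text{angles of }F)$. All angles cancel, and the left side is $2\pi\#F-\pi\sum_F2c+2\pi\#V_{\mathrm{int}}+\pi\#V_{\partial}$. Counting sides, $\sum_F2c=2\#E-\#E_\partial$, and $\#E_\partial=\#V_\partial$ because the boundary consists of circles. So the left side is $2\pi(\#F-\#E+\#V)$. The same count works for any compact surface with a finite cell structure whose $2$-cells are $2c$-gons. Since all degrees are $\ge7$, every $\kappa(v)<0$.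

**Step 16. Distributing the boundary terms to faces.** We rewrite (5) as a sum over faces. Suppose $D$ is not a single face. Then no face $F$ has $\partial F\subset\partial D$, since otherwise $\partial F=\partial D$ and $D=F$. For a face $F$ of $D$, a *free arc* is a maximal chain of consecutive edges of $\partial F$ lying in $\partial D$. Every boundary edge lies in one face of $D$, hence in exactly one free arc.

If $v$ is an interior vertex of a free arc of $F$, both boundary edges at $v$ belong to $F$, so the corner of $F$ fills $D$ near $v$ and $j(v)=1$. Conversely, if $j(v)=1$, the two boundary edges at $v$ are consecutive edges of one face, and $v$ is interior to a free arc. Such $v$ has $\tau(v)=\pi/3$. A vertex with $j(v)\ge2$ has $\tau(v)\le-\pi/3$, and each of its two boundary edges lies in a free arc that ends at $v$. So $v$ accounts for exactly two ends of free arcs; give $-\pi/6$ to each. Then a free arc with $E$ edges receives $(E-1)\frac\pi3-\frac\pi3=(E-2)\frac\pi3$. If $F$ has $\nu$ free arcs with $E_1,\dots,E_\nu$ edges, put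
$$\omega(F)=2\pi-\tfrac{2c\pi}3+\sum_{m=1}^{\nu}(E_m-2)\tfrac\pi3,\qquad\text{so that}\qquad2\pi\chi(D)\le\sum_F\omega(F).\tag{6}$$

**Step 17. Bounds for $\omega$.** Free arcs of $F$ are separated by edges not in $\partial D$, so $\sum E_m\le2c-\nu$ for $\nu\ge1$, and therefore $\omega(F)\le2\pi-\nu\pi$. Hence

* $\nu=0$: $\omega(F)<0$; $\nu\ge3$: $\omega(F)<0$; $\nu=2$: $\omega(F)\le0$;
* $\nu=1$: $\omega(F)\le\pi$, and $\omega(F)=\frac\pi3(4-2c+E_1)<0$ whenever $E_1\le c+2$, as $c\ge7$.

**Lemma 6.** (i) A reduced line has no repeated vertices. Hence the corresponding element of $\Delta$ has infinite order, i.e. is hyperbolic. (ii) There is no simple closed edge path $Q'\cup Q''$ with $Q'$ a subpath of a reduced line and $Q''$ a subpath of a good line.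

**Proof.** (i) Otherwise take a closed subpath of minimal length. Its vertices are distinct except for the common first and last one. It has more than two edges, since the line does not backtrack and two vertices are joined by at most one edge. So it is a simple closed path. It bounds a disk $D$, and only at one corner, the common first and last vertex, can it fail to be a subpath of the line. If $D$ is a face, the line follows a face along $2c>c$ edges, a contradiction. Otherwise, a free arc not containing the corner in its interior is a subpath of the line, so it has $\le c$ edges. Thus $\omega(F)\le0$ for all faces, except possibly the one face having the corner in the interior of a free arc, for which $\omega\le\pi$. The sum is at most $\pi$, which contradicts (6), as $2\pi\chi(D)=2\pi$. The element $g$ shifts a line with distinct vertices, so it has infinite order. Since $\Delta$ is discrete and cocompact, $g$ is hyperbolic.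

(ii) Let $D$ be the disk bounded, and call the two common ends of $Q'$ and $Q''$ corners. If $D$ is a face, then $2c\le c+2$, a contradiction. Otherwise consider a face with $\nu=1$. If its free arc contains no corner in its interior, it lies in $Q'$ or $Q''$ and $E_1\le c$. If it contains exactly one, it is a subpath of $Q'$ followed by one of $Q''$, and $E_1\le c+2$. In both cases $\omega<0$. A corner in the interior of a free arc has $j=1$ and lies in only one face of $D$. So at most one face has both corners in the interior of a free arc, and for it $\omega\le\pi$. Faces with $\nu\ne1$ have $\omega\le0$. So $\sum\omega\le\pi<2\pi$, contradicting (6). $\square$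

## Conjugate words with the same turns

**Proposition 7.** Let $U$ be good and $U'$ reduced, and suppose $U,U'$ are conjugate in $\Delta$. Then $U$ and $U'$ have, as cyclic words, the same sequence of turns.

**Proof.** Let $\gamma'=\gamma_{U'}$ and let $g$ be the element $U'$. If $U'=kUk^{-1}$, then $\gamma=k\gamma_U$ is also invariant under $g$, and $g$ shifts both lines forward. By Lemma 6(i), $g$ is hyperbolic and both lines are embedded. The distance to the axis of $g$ is $g$-invariant and each line is a finite path modulo $g$, so each line lies within bounded distance of the axis.

**Step 18. If the lines share a vertex, they coincide.** The set of shared vertices is $g$-invariant, hence unbounded in both directions on both lines. Suppose an edge of $\gamma'$ is not in $\gamma$. Take the maximal subpath $Q'$ of $\gamma'$ containing it and having no interior vertices on $\gamma$. It is finite, its ends $P,Q$ lie on $\gamma$, and $P\ne Q$ since $\gamma'$ has no repeated vertices. No edge of $Q'$ lies in $\gamma$: if $Q'$ is one edge, it is the chosen one; otherwise each edge has an end in the interior of $Q'$. Let $Q''$ be the segment of $\gamma$ from $P$ to $Q$. Then $Q'\cup Q''$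 is a simple closed path, contradicting Lemma 6(ii). So $\gamma'\subset\gamma$, hence $\gamma'=\gamma$.

**Step 19. If the lines are disjoint, they bound a strip.** We build a compact annulus to which (6) applies. Both lines converge to the fixed points $\xi^\pm$ of $g$ at infinity, so $J=\gamma\cup\gamma'\cup\{\xi^+,\xi^-\}$ is a Jordan curve in the closed disk. Let $R\subset\mathbb H^2$ be the closed region bounded by $\gamma\cup\gamma'$ inside $J$. It is a union of faces. It is homeomorphic to a closed disk minus two boundary points, i.e. to $\mathbb R\times[0,1]$. It is $g$-invariant, because $g$ acts on the closed disk and preserves $J$. Some closed neighborhood $N_d$ of the axis, of radius $d$, contains $\gamma\cup\gamma'$. Since $N_d\cup\{\xi^+,\xi^-\}$ is a closed disk containing $J$, it contains $R$. So $R/\langle g\rangle$ is closed in the compact set $N_d/\langle g\rangle$, hence compact. Nontrivial powers of $g$ have no fixed points in $\mathbb H^2$ and stabilize no cell, since cell stabilizers are finite. Thus $R/\langle g\rangle$ is a compact orientable surface with fundamental group $\mathbb Z$, i.e. an annulus, with a finite cell structure whose cells are the $g$-orbits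 of cells of $R$.

**Step 20. The strip is impossible.** By Step 15, (5) holds for this annulus with $\chi=0$. Define free arcs in $R$ as before and count them modulo $g$. No face of $R$ has its whole boundary in $\partial R$, because $\partial R$ consists of two disjoint lines, which contain no closed path. The argument of Step 16 is local at the boundary vertices, so (6) holds with the sum over faces modulo $g$. The bounds of Step 17 hold as well. Each free arc lies in $\gamma$ or in $\gamma'$, so it has $\le c$ edges, and $\le2$ edges if it lies in $\gamma$. Hence all $\omega(F)\le0$. Some face has a free arc on $\gamma$. For it, $\omega<0$ if $\nu=1$ or $\nu\ge3$. If $\nu=2$, then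
$$\omega\le2\pi-\tfrac{2c\pi}3+\bigl(0+(c-2)\bigr)\tfrac\pi3=\tfrac\pi3(4-c)<0 .$$
So $0\le\sum\omega<0$, a contradiction.

**Step 21. Reading off the turns.** Thus $\gamma=\gamma'$. Both are oriented by the translation direction of $g$, and $g$ shifts each by one period of its word. So the cyclic sequences of turns, at $A$-vertices and at $B$-vertices, agree. $\square$

Goodness cannot be dropped. The two words in (4) are reduced and conjugate, but their turns differ. In the count, a face with two free arcs of $6$ edges has, for $c=7$, $\omega=2\pi-\frac{14\pi}3+\frac{8\pi}3=0$. So reducedness alone gives no strict inequality in Step 20.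

## Rewriting the words from $X_2$ in $x$ and $y$

To apply Proposition 7 we need a reduced alternating form for each word of Lemma 5 that is not of type (E). In doing so we keep track of which exponents occur.

**Lemma 8.** Each element of type (2a), (2b$_x$), (2b$_y$) is, up to inversion, conjugate in $\Delta$ to a reduced alternating word $U'$ in $x,y$ having an $x$-syllable in $\{x^{\pm1},x^{\pm2}\}$ and a $y$-syllable in $\{y^{\pm1},y^{\pm2}\}$.

Since $a,b\ge7$, the syllables $x^{\pm2},y^{\pm2}$ are nontrivial and are not turns $\pm1$.

**Proof.** **Step 22. Type (2b$_x$).** We absorb the first $x$ of each power of $xy$. Write $z^{\pm w}=(xy)^\mu$ with $|\mu|\le c/2$. By (3), $|\mu|\ge2$, and $|\mu|\ne c/2$ because $\gcd(\mu,c)=1$. So $2|\mu|\le c-1$. Inverting the whole element if necessary (which replaces $\alpha_l$ by $-\alpha_l$ and reverses the order), we may take $\mu\ge2$. The word is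
$$\prod x^{\alpha_l}(xy)^\mu=\prod x^{\alpha_l+1}\cdot y(xy)^{\mu-1}.$$
Since $\alpha_l\not\equiv0$, the exponent $\alpha_l+1$ is never $\equiv1$. Where $\alpha_l+1\equiv0$, the syllable disappears, and the last $y$ of the preceding block $y(xy)^{\mu-1}$ merges with the first $y$ of the following one to $y^2$. As $\mu\ge2$, the first and last $y$ of a block are different letters, so no further merging occurs, also for $r=1$. The result is alternating. Each block contains $\mu-1\ge1$ syllables $x^1$, and all $y$-syllables are $y$ or $y^2$. A run of $+1$ lies inside one block, because it is stopped by $x^{\alpha_l+1}\ne x$ or by $y^2$. So its length is at most $2\mu-1\le c-2$. Turns $-1$ can only be syllables $x^{\alpha_l+1}=x^{-1}$, and these are isolated. So $U'$ is reduced.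

**Step 23. Type (2b$_y$).** The same idea works from the other end. With $\mu\ge2$ after inverting, the element is conjugate to
$$\prod(xy)^\mu y^{\alpha_l}=\prod(xy)^{\mu-1}x\cdot y^{\alpha_l+1},$$
with merging to $x^2$ where $\alpha_l\equiv-1$. There are $\mu-1\ge1$ syllables $y^1$ in each block, all $x$-syllables are $x$ or $x^2$, and $y^{\alpha_l+1}$ is never $y^1$. The bounds on runs are as in Step 22.

**Step 24. Type (2a): two ways to write each block.** Let the element be $\prod_{l=1}^rxz^{\gamma_l}$ with $2\le\gamma_l\le c-1$. Put $m_l^+=c-\gamma_l\ge1$ and $m_l^-=\gamma_l-1\ge1$, so $m_l^++m_l^-=c-1$. Since $z^{\gamma_l}=(xy)^{m_l^+}=(y^{-1}x^{-1})^{\gamma_l}$,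
$$xz^{\gamma_l}=x(xy)^{m_l^+}\ (\text{mode R}),\qquad xz^{\gamma_l}=x\,y^{-1}(x^{-1}y^{-1})^{m_l^-}x^{-1}\ (\text{mode L}).$$
Choose a mode for each $l$ (indices cyclic). After free reduction an R-block contributes the core $y(xy)^{m_l^+-1}$ of $2m_l^+-1\ge1$ syllables. An L-block contributes the core $x^{-1}(y^{-1}x^{-1})^{m_l^--1}$ of $2m_l^--1\ge1$ syllables. What remains between consecutive cores is:

* R→R: $x\cdot x=x^2$, as in $\dots xy\cdot x^2\cdot y\dots$;
* R→L: $x,\ y^{-1}$, as in $\dots xy\cdot x\cdot y^{-1}x^{-1}\dots$;
* L→R: $y^{-1}x^{-1}\cdot x\cdot x=y^{-1}x$, as in $\dots x^{-1}y^{-1}\cdot x\cdot y\dots$;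
* L→L: $y^{-1}x^{-1}\cdot x\,y^{-1}=y^{-2}$, as in $\dots x^{-1}\cdot y^{-2}\cdot x^{-1}\dots$.

R-cores begin and end with $y$, and L-cores begin and end with $x^{-1}$. So the result is alternating. All its $x$-syllables are $x^{\pm1}$ or $x^2$, and all its $y$-syllables are $y^{\pm1}$ or $y^{-2}$. A junction contributes one syllable, or two if the mode switches there. So the number of syllables is
$$\sum_{\mathrm R}2m_l^++\sum_{\mathrm L}2m_l^-+\#\{\text{mode switches}\}.\tag{7}$$

**Step 25. Type (2a): the lengths of the runs.** The syllable next to an R-core is $x^2$ on a side where the neighbor is in mode R, and $x$ followed by $y^{-1}$ (going outward) where it is in mode L. So a run of $+1$ is an R-core extended by one syllable $x$ at each end adjacent to an L-block. Its length is $2m_l^+-1+s$, where $s$ is the number of neighbors in mode L, counted with multiplicity. Likewise a run of $-1$ has length $2m_l^--1+s'$, where $s'$ is the number of neighbors in mode R.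

**Step 26. Type (2a): choosing the modes.** We choose the modes so as to minimize (7), and show that the word is then reduced. Let $r\ge2$. Switching an R-block to L changes (7) by $2m_l^--2m_l^++(2-s)-s\ge0$, since the block has two junctions, of which $s$ are switches before and $2-s$ after. So $m_l^++s\le m_l^-+1$ and
$$2m_l^++s\le m_l^++m_l^-+1=c .$$
Hence every run of $+1$ has length $\le c-1$. Symmetrically, $2m_l^-+s'\le c$, and runs of $-1$ have length $\le c-1$. If $r=1$, there are no switches. Minimality in mode R gives $m_1^+\le m_1^-$, so $2m_1^+\le c-1$, and mode L is symmetric. So $U'$ is reduced. $\square$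

**Example.** For $c=13$ and $xz^6$ we have $m^+=7$, $m^-=5$. The minimal choice is mode L, which gives $y^{-2}x^{-1}(y^{-1}x^{-1})^4$ with a run of nine turns $-1$. In mode R the run of $+1$ has length $13>c-1$, so that word is not reduced.

## Comparing exponents with $\pm1$ and $\pm2$

We can now finish the proof of Theorem A. Let $\ell$ be doubly primitive, with class $\mathcal C$ as above. Lemma 4 gives one description of $\mathcal C$, and Lemma 5 another, up to inversion. Call $x^{\pm u}$, $y^{\pm v}$ and the words (E) elliptic.

**Step 27. Both descriptions elliptic.** This is where $u\not\equiv\pm1$ and $v\not\equiv\pm1$ enter directly. Here $x^{\pm u}$ or $y^{\pm v}$ is conjugate in $\Delta$ to one of $x^{\pm1},y^{\pm1},z^{\pm w}$. Nontrivial powers of $x,y,z$ fix unique points, namely $P_A,P_B,P_C$, which lie in three distinct orbits. So a power of $x$ can only be conjugate to a power of $x$. If two nontrivial powers of $x$ are conjugate, the conjugating element fixes $P_A$, hence lies in the abelian group $\langle x\rangle$, and the two powers are equal. The same holds for $y$. So $u\equiv\pm1\ (a)$ or $v\equiv\pm1\ (b)$, contradicting (3).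

**Step 28. Exactly one description elliptic.** Here orders of elements decide. The elliptic description has finite order. The other one is, up to inversion, conjugate to a reduced alternating word: (1a) and (1b) are good, and for the words of Lemma 5 use Lemma 8. By Lemma 6(i) it has infinite order. This is a contradiction.

**Step 29. Neither description elliptic.** Here we compare turns. After replacing $\ell$ by its inverse if necessary, $\mathcal C$ contains a good word $U$ of type (1a) or (1b) and the reduced word $U'$ of Lemma 8. By Proposition 7 they have the same turns. If $U$ is of type (1a), all $x$-syllables of $U'$ equal $x^{\epsilon u}$. But $U'$ has an $x$-syllable in $\{x^{\pm1},x^{\pm2}\}$, while $u\not\equiv\pm1,\pm2\ (a)$. If $U$ is of type (1b), all $y$-syllables of $U'$ equal $y^{\delta v}$. But $U'$ has a $y$-syllable in $\{y^{\pm1},y^{\pm2}\}$, while $v\not\equiv\pm1,\pm2\ (b)$. Both contradict (3).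

The genus-2 Heegaard surface was arbitrary, and so was the resulting choice of $\{i,j\}$ and $k$. So no genus-2 Heegaard surface of $\Sigma$ carries a doubly primitive curve, and with Lemma 1, $\pm\Sigma$ contains no $K_{p,k}$. This proves Theorem A. The triple $(8,9,13)$ satisfies $(\mathbf G)$, so $\Sigma(8,9,13)$, with either orientation, contains no $K_{p,k}$, and the conjecture is false. $\blacksquare$
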